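# Torsion in $B_2$ of a free ring and integral de Rham cohomology

## The isomorphism between $B_2$ and odd differential forms

**Theorem A.** Let $A=A_n(\mathbb Z)$ be the free associative algebra over $\mathbb Z$ on $x_1,\dots,x_n$, with $L_1(A)=A$, $L_{i+1}(A)=[A,L_i(A)]$ and $B_i(A)=L_i(A)/L_{i+1}(A)$. Let $\Omega^k(\mathbb Z^n)=\mathbb Z[x_1,\dots,x_n]\otimes\Lambda^k(\mathbb Z dx_1\oplus\dots\oplus\mathbb Z dx_n)$, with closed forms $\Omega^k_{cl}$, exact forms $\Omega^k_{ex}$ and cohomology $H^k=\Omega^k_{cl}/\Omega^k_{ex}$. For every $n$ there is an isomorphism of multigraded abelian groups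
$$B_2(A_n(\mathbb Z))\;\cong\;\Omega^1(\mathbb Z^n)/\Omega^1_{cl}(\mathbb Z^n)\;\oplus\;\bigoplus_{i\ge 1}\Omega^{2i+1}(\mathbb Z^n)/\Omega^{2i+1}_{ex}(\mathbb Z^n).\tag{1}$$
Hence the torsion of $B_2(A_n(\mathbb Z))$ is isomorphic to
$$\bigoplus_{k=1}^{\lfloor (n-1)/2\rfloor}H^{2k+1}(\Omega(\mathbb Z^n)).\tag{2}$$
For $n=3$, with generators $x,y,z$, and for $q,r,s\ge1$, the torsion of $B_2(A_3(\mathbb Z))[q,r,s]$ is cyclic. It is generated by $T(s,q,r)$, the image of $[z,\,x^{q-1}y^{r-1}z^{s-1}[x,y]]$, and $T(s,q,r)$ has order exactly $\gcd(s,q,r)$.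

**Theorem B.** Let $m\in\mathbb Z_{\ge0}^n$ have $\rho$ nonzero entries with greatest common divisor $g$, and let $\mathbf k$ be any commutative ring.

1. $B_2(A_n(\mathbf k))\cong B_2(A_n(\mathbb Z))\otimes\mathbf k$. If $\rho\ge2$, then $B_2(A_n(\mathbf k))[m]\cong\mathbf k^{2^{\rho-2}}\oplus(\mathbf k/g\mathbf k)^{2^{\rho-2}-1}$; if $\rho\le1$ it is $0$. In particular $B_2(A_n(\mathbb Z))[m]\cong\mathbb Z^{2^{\rho-2}}\oplus(\mathbb Z/g)^{2^{\rho-2}-1}$ for $\rho\ge2$. So torsion occurs in degree $m$ if and only if $\rho\ge3$ and $g>1$, and then its exponent is exactly $g$.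
2. The torsion of $B_2(A_n(\mathbb Z))[m]$ is generated by the classes of
$$\tau_J=\sum_{i\in\operatorname{supp}(m)\setminus J}\frac{m_i}{g}\,\big[x^{m-e_i-1_J}[x_{j_1},x_{j_2}]\cdots[x_{j_{2k-1}},x_{j_{2k}}],\,x_i\big],$$
where $J=\{j_1<\dots<j_{2k}\}\subseteq\operatorname{supp}(m)$, $k\ge1$, $1_J=\sum_{j\in J}e_j$ and $x^a=x_1^{a_1}\cdots x_n^{a_n}$.

The statement of Theorem A was posed, to be proved or disproved, as a conjecture in Bhupatiraju, Etingof, Jordan, Kuszmaul and Li, "Lower central series of a free associative algebra over the integers and finite fields", arXiv:1203.1893 (2012). These notes prove it, and then Theorem B.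

## Commutators, multidegrees and closed forms over the integers

On the left of (1), $[a,b]=ab-ba$, and $[A,L_i]$ means the additive group spanned by all $[a,\ell]$ with $a\in A$, $\ell\in L_i$. So $L_2$ is spanned by commutators and $L_3$ by the elements $[[p,q],b]$. From $L_2\subseteq L_1$ we get $L_3=[A,L_2]\subseteq[A,L_1]=L_2$, and likewise $L_{i+1}\subseteq L_i$ for all $i$. The group $B_2$ records commutators up to double commutators. The ring $A$ is graded by multidegree: a word lies in degree $m$ if it contains each $x_i$ exactly $m_i$ times. All the $L_i$ are spanned by homogeneous elements, so $B_2$ splits into components $B_2[m]$.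

On the right of (1), $\deg x_i=\deg dx_i=e_i$, so $d$ preserves multidegree. Over $\mathbb Z$ the de Rham complex of affine space has cohomology, and all of it in positive form degree is torsion, as we shall prove. For example, the form $xyz\,dx\,dy\,dz$ in degree $(2,2,2)$ is closed. It is not exact: $x^ay^bz^c\,dy\,dz$ has degree $(2,2,2)$ only for $x^2yz\,dy\,dz$, whose differential is $2xyz\,dx\,dy\,dz$, and similarly for the other two kinds of $2$-form. So its class in $H^3$ has order $2$. Theorem A says that this class is visible in noncommutative algebra as the element $[z,xyz[x,y]]$ of $L_2/L_3$.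

The first summand in (1) divides by closed forms and the others by exact forms. The distinction matters already for $n=1$. Then $A=\mathbb Z[x]$ is commutative and $B_2=0$. Every $1$-form in one variable is closed, so $\Omega^1/\Omega^1_{cl}=0$ as well. But $x\,dx$ is not exact over $\mathbb Z$, and $\Omega^1/\Omega^1_{ex}$ would contain a $\mathbb Z/2$ in degree $2$. So $H^1$ must not appear, while $H^3,H^5,\dots$ must.

## Degrees $(1,1)$, $(2,1)$ and $(1,1,1)$ by hand

*Degree $(1,1)$.* Here $L_2=\mathbb Z[x,y]$, and $L_3=0$ since $L_3$ starts in total degree $3$. So $B_2[1,1]=\mathbb Z$. On the other side, $\Omega^1[1,1]$ has basis $y\,dx,\ x\,dy$, and the closed forms are the multiples of $y\,dx+x\,dy=d(xy)$, so the quotient is $\mathbb Z$.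

*Degree $(2,1)$.* The words are $xxy,xyx,yxx$. The group $L_2$ has basis $[x,xy]=xxy-xyx$ and $[x,yx]=xyx-yxx$. The group $L_3$ is spanned by $[x,[x,y]]=[x,xy]-[x,yx]$. So $B_2[2,1]=\mathbb Z$.

*Degree $(1,1,1)$.* The six words form two classes under rotation, $\{xyz,yzx,zxy\}$ and $\{xzy,zyx,yxz\}$, and $L_2$ consists of the combinations whose coefficients sum to $0$ over each class. Put
$$a_1=[x,yz],\quad a_2=[y,zx],\quad b_1=[x,zy],\quad b_2=[z,yx].$$
These form a basis of $L_2$, and $[y,xz]=-(b_1+b_2)$. By the Jacobi identity $L_3$ is spanned by $[x,[y,z]]=a_1-b_1$ and $[y,[z,x]]=a_2+b_1+b_2$. So $B_2[1,1,1]$ is free on $a_1,a_2$. This agrees with Theorem B for $\rho=3$, $g=1$. The element $T(1,1,1)=[z,[x,y]]$ lies in $L_3$, so its class has order $1=\gcd(1,1,1)$.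

The first degree where torsion is predicted is $(2,2,2)$. There one needs an invariant that detects $T(2,2,2)$.

## The star product on even forms, and why it does not see torsion

The obvious invariant of $L_2/L_3$ is a ring in which commutators are central. Such a ring can be made from forms. On $\Omega^{even}(\mathbb Q^n)$ put
$$\alpha*\alpha'=\alpha\alpha'+\tfrac12\,d\alpha\,d\alpha'.\tag{3}$$
Even forms commute, so $d(\alpha\alpha')=\alpha'\,d\alpha+\alpha\,d\alpha'$, and $d(d\alpha\,d\alpha')=0$. Hence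
$$(\alpha*\alpha')*\alpha''=\alpha\alpha'\alpha''+\tfrac12\alpha''d\alpha\,d\alpha'+\tfrac12\alpha'd\alpha\,d\alpha''+\tfrac12\alpha\,d\alpha'd\alpha'',$$
and $\alpha*(\alpha'*\alpha'')$ expands to the same four terms. So $*$ is associative, with unit $1$. Odd forms anticommute, so $\alpha*\alpha'-\alpha'*\alpha=d\alpha\,d\alpha'$. This is a closed form. If $\kappa$ is closed, then $\alpha*\kappa=\alpha\kappa=\kappa*\alpha$, so closed forms are central. Since $A$ is free, there is a unique ring map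
$$\varphi:A\to(\Omega^{even}(\mathbb Q^n),*),\qquad\varphi(x_i)=x_i .$$
It sends $[a,b]$ to $d\varphi(a)\,d\varphi(b)$ and kills $L_3$.

So $\varphi$ restricted to $L_2$ induces a map from $B_2$ to even forms over $\mathbb Q$. This is the first thing to try, and it stops at a definite point: the target is torsion free, so every torsion element goes to $0$. One sees this on $T(s,q,r)$. Since $\Omega^{4}(\mathbb Q^3)=0$, we have $\varphi(x^{q-1}y^{r-1}z^{s-1}[x,y])=x^{q-1}y^{r-1}z^{s-1}dx\,dy$. Its differential is a multiple of $dz\,dx\,dy$, and multiplying by $d\varphi(z)=dz$ gives $0$.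

The remedy is to differentiate once less. The rule $[a,b]=-[b,a]$ resembles $\alpha\,d\beta=-\beta\,d\alpha+d(\alpha\beta)$. This suggests sending $[a,x_i]$ to the *odd* form $\varphi(a)\,dx_i$ modulo a suitable subgroup. Two difficulties arise.

First, an element of $L_2$ can be written as a sum of commutators in many ways, so we must know all relations among the symbols $[a,x_i]$. We therefore work with formal symbols $a\,dx_i$ and compute exactly what has to be divided out.

Second, $\varphi$ is not integral. For instance $\varphi(xy)\,dz=xy\,dz+\frac12dx\,dy\,dz$. Discarding the factor $\frac12$ by inverting $2$ would lose the $2$-torsion. It turns out that in each fixed multidegree $m$ all these denominators are removed by one factor $e^{-\frac12\omega_m}$.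

The proof has seven steps. Steps 1 and 2 are pure algebra in $A$, Steps 3 and 4 build the integral map, Steps 5 and 6 compute what it does to the relations, and Step 7 straightens the answer.

**Reduction.** Fix a multidegree $m$. Every word of degree $m$ uses only variables in $\operatorname{supp}(m)$, and so does every form of degree $m$. The same holds for the factors of a commutator of degree $m$. For $m=0$ both sides of (1) vanish. So we may drop the other variables, and *from the end of Step 3 on, all $m_i\ge1$*.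

## A presentation of $B_2$ by rotating words

**Step 1.** *This step writes $B_2$ as a quotient of a free group by explicit relations.* Let $V=\bigoplus_i\mathbb Zx_i$ and $P=A\otimes V$, and write $a\,dx_i$ for $a\otimes x_i$, with multidegree $\deg a+e_i$. For a word $b=x_{j_1}\cdots x_{j_N}$ put $b_{<k}=x_{j_1}\cdots x_{j_{k-1}}$, $b_{>k}=x_{j_{k+1}}\cdots x_{j_N}$, and for $a\in A$ define
$$aDb=\sum_{k=1}^N(b_{>k}\,a\,b_{<k})\,dx_{j_k}\in P,\qquad aD1=0,$$
extended bilinearly. So $aDx_i=a\,dx_i$, and for example $aD(xy)=(ya)\,dx+(ax)\,dy$. A letter of $bc$ lies in $b$ or in $c$. For a letter of $b$ the coefficient is $b_{>k}\,c\,a\,b_{<k}$, and for a letter of $c$ it is $c_{>k}\,a\,b\,c_{<k}$. Hence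
$$aD(bc)=(ca)Db+(ab)Dc\qquad(a,b,c\in A).\tag{4}$$

Let $\beta:P\to A$, $\beta(a\,dx_i)=[a,x_i]$. With $c_k=b_{>k}\,a\,b_{<k}\,x_{j_k}$ for $k\ge1$ and $c_0=ba$, the $k$-th term of $\beta(aDb)$ is $c_k-x_{j_k}b_{>k}ab_{<k}=c_k-c_{k-1}$, so the sum telescopes to $c_N-c_0$:
$$\beta(aDb)=[a,b].\tag{5}$$
Therefore $\beta(P)=L_2$. Let $K\subseteq P$ be the span of all $[p,q]Db$ with $p,q,b$ words. By bilinearity $K$ contains $uDb$ for all $u\in L_2$, $b\in A$. By (5), $\beta(K)$ is spanned by the $[[p,q],b]$, so $\beta(K)=L_3$.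

*The kernel of $\beta$.* Identify the part of $P$ of length $N\ge1$ with $V^{\otimes N}$ by $a\,dx_i\mapsto ax_i$. Then $\beta$ becomes $1-t$, where $t$ moves the last letter of a word to the front. Since $t$ permutes the basis of words, $\ker(1-t)$ is spanned by the sums over orbits of words under rotation. Write a word as $u^k$ with $u$ primitive (not a proper power). Its orbit has one element for each position $j$ of $u$, namely $u_{>j}\,u^{k-1}\,u_{<j}\,x_{(j)}$, where $x_{(j)}$ is the letter at position $j$. So the orbit sum is the element $u^{k-1}Du$ of $P$. Conversely, $\beta(u^{k-1}Du)=[u^{k-1},u]=0$ for every word $u$, primitive or not. Hence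
$$\ker\beta=Z:=\operatorname{span}\{u^{k-1}Du:\ u\text{ a nonempty word},\ k\ge1\},\tag{6}$$
and, since $\beta$ maps $P$ onto $L_2$ and $K$ onto $L_3$,
$$B_2\cong P/(K+Z).\tag{7}$$
All the groups here are multigraded, so (7) holds in each degree $m$.

## An alternating symbol modulo $K$

**Step 2.** *This step finds enough elements of $K$ to show that $P/K$ is not much larger than odd forms.* Write $\equiv$ for congruence modulo $K$. Two consequences of (4):

(a) For all $a,b,c\in A$, subtracting $aD(cb)=(ba)Dc+(ac)Db$ from (4) gives $aD[b,c]=[c,a]Db+[a,b]Dc\equiv0$.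

(b) For $u\in L_2$ we have $0\equiv uD(bc)=(cu)Db+(ub)Dc\equiv(uc)Db+(ub)Dc$, because $cu-uc\in L_2$.

Let $F(p,q,b,c)$ be the class of $([p,q]b)Dc$ in $P/K$. It is linear in each of $p,q,b,c\in A$.

**Lemma 1.** $F$ is alternating, and it vanishes if one of its arguments lies in $L_2$.

*Proof.* Clearly $F(p,p,b,c)=0$. By (b) with $u=[p,q]$, $F(p,q,b,c)=-F(p,q,c,b)$. Next,
$$[p,q]b-[q,b]p=pqb-qpb-qbp+bqp=[p,qb]+[b,qp]\in L_2,$$
so $F(p,q,b,c)=F(q,b,p,c)$: $F$ is cyclic in its first three arguments. If two of the first three arguments coincide, a cyclic rotation brings them to the first two places, so $F=0$. If the last two coincide, then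
$$F(p,q,b,b)=F(q,b,p,b)=-F(q,b,b,p)=0 .$$
If the last argument equals the first or second one, a rotation of the first three brings us to this case. So $F$ vanishes whenever two arguments coincide, which together with multilinearity means that it is alternating. By (a), $F(p,q,b,c)=0$ for $c\in L_2$. By antisymmetry this holds for every argument. $\square$

Let $M_3$ be the two-sided ideal generated by $L_3$. For $\ell\in L_3$ we have $a\ell=\ell a+[a,\ell]$ and $[a,\ell]\in L_4\subseteq L_3$, so $M_3=L_3A$ is spanned by elements $[p,[q,r]]\,b$. By Lemma 1, $([p,[q,r]]b)\,dx_i$ has class $F(p,[q,r],b,x_i)=0$. Therefore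
$$M_3\otimes V\subseteq K.\tag{8}$$

## The ring $A/M_3$ and the exponential formula for words

**Step 3.** *This step gives a basis of $A/M_3$ and a closed formula for $\varphi$ on words.* For $I=\{i_1<\dots<i_{2k}\}$ write $[I]=[x_{i_1},x_{i_2}]\cdots[x_{i_{2k-1}},x_{i_{2k}}]$ and $dx_I=dx_{i_1}\cdots dx_{i_{2k}}$. For $I=\emptyset$ both are $1$.

**Lemma 2.** In $A/M_3$ commutators are central, and products of commutators of generators are alternating in all their indices. The elements $x^a[I]$ (with $a\in\mathbb Z_{\ge0}^n$ and $|I|$ even) form a $\mathbb Z$-basis of $A/M_3$.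

*Proof.* Commutators are central since $[[a,b],c]\in L_3$ up to sign. From $[ab,b]=[a,b]b$ we get
$$[[ab,b],d]=[[a,b]b,d]=[a,b][b,d]+[[a,b],d]\,b .$$
The left side is in $L_3$ and the last term is in $M_3$, so $[a,b][b,d]\in M_3$. Replacing $b$ by $b+c$ gives $[a,b][c,d]\equiv-[a,c][b,d]$ modulo $M_3$. So in a product of commutators of generators every exchange of adjacent indices changes the sign, and the product vanishes if two adjacent indices agree. By antisymmetry it vanishes if any two agree.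

*Spanning.* In a word, replace an out-of-order pair $x_jx_i$ ($j>i$) by $x_ix_j+[x_j,x_i]$. The first term has fewer inversions. In the second the commutator is central modulo $M_3$ and can be moved to the right, leaving a word with two letters fewer. By induction on the number of letters and then of inversions, every word is an integer combination of products $x^a\cdot$(commutators of generators), and each of these is $0$ or $\pm x^a[I]$.

*Independence.* The map $\varphi$ kills $L_3$, hence $M_3$. Since $\varphi([x_i,x_j])=dx_i\,dx_j$ is closed, $*$-multiplication by it is ordinary multiplication, so $\varphi(x^a[I])=\varphi(x^a)\,dx_I$, with lowest-degree part $x^adx_I$. In a nontrivial relation $\sum c_{a,I}x^a[I]=0$, look at the smallest $|I|$ that occurs with a nonzero coefficient. The lowest-degree part of the image is $\sum c_{a,I}x^adx_I$ over these $I$, and it is not $0$. This is a contradiction. $\square$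

*Logarithmic notation.* Allow negative powers of the variables and put $\xi_i=dx_i/x_i$, $\Lambda=\Lambda_{\mathbb Z}(\xi_1,\dots,\xi_n)$, $\Lambda_{\mathbb Q}=\Lambda\otimes\mathbb Q$. For $l\in\mathbb Z^n$ put $\mu_l=\sum_il_i\xi_i$. Since $d\xi_i=0$,
$$d(x^l\alpha)=x^l\mu_l\,\alpha\qquad(\alpha\in\Lambda_{\mathbb Q}).$$
For a word $w=x_{j_1}\cdots x_{j_N}$ of multidegree $l$ put $\mu_w=\mu_l$ and $\omega_w=\sum_{s<t}\xi_{j_s}\xi_{j_t}$. Exponentials below are taken in the commutative ring $\Lambda^{even}_{\mathbb Q}$, of elements with zero constant term; they are finite sums.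

**Lemma 3.** For every word $w$ of multidegree $l$,
$$\varphi(w)=x^l\,e^{\frac12\omega_w}.\tag{9}$$

*Proof.* Induct on length; the empty word is clear. By (3),
$$\varphi(w)*x_j=x^le^{\frac12\omega_w}x_j+\tfrac12x^l\mu_le^{\frac12\omega_w}\,x_j\xi_j=x^{l+e_j}e^{\frac12\omega_w}\big(1+\tfrac12\mu_l\xi_j\big)=x^{l+e_j}e^{\frac12(\omega_w+\mu_l\xi_j)},$$
since $(\mu_l\xi_j)^2=0$; and $\omega_{wx_j}=\omega_w+\mu_l\xi_j$. $\square$

We need four facts about these forms.

*Comparison with the ordered word.* Put $\omega_l=\sum_{i<j}l_il_j\,\xi_i\xi_j$, the form of the ordered monomial $x^l$. Then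
$$\omega_w=\omega_l-2\iota_w,\qquad\iota_w=\sum_{i<j}\#\{\text{pairs of positions with }x_j\text{ before }x_i\}\;\xi_i\xi_j\in\Lambda^2.\tag{10}$$
For given $i<j$ there are $l_il_j$ pairs of positions; those with $x_i$ first contribute $+\xi_i\xi_j$ and the others $-\xi_i\xi_j$.

*Concatenation.* Directly from the definition,
$$\omega_{ww'}=\omega_w+\omega_{w'}+\mu_w\mu_{w'}.\tag{11}$$

*Triples.* We have
$$\mu_w\,\omega_w=\sum_{s<k<t}\xi_{j_s}\xi_{j_k}\xi_{j_t}.\tag{12}$$
It suffices to check this with independent exterior generators $\eta_s$, one for each position, and then to substitute $\eta_s\mapsto\xi_{j_s}$. In $\sum_r\eta_r\cdot\sum_{s<t}\eta_s\eta_t$ the monomial $\eta_a\eta_b\eta_c$ with $a<b<c$ arises from $\eta_a\cdot\eta_b\eta_c$, $\eta_b\cdot\eta_a\eta_c$ and $\eta_c\cdot\eta_a\eta_b$, with coefficients $1,-1,1$, and these sum to $1$.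

*Divided powers.* If $\theta\in\Lambda^2$, then $\theta^j/j!\in\Lambda^{2j}$. Indeed $\theta$ is an integer combination of the commuting square-zero monomials $\xi_a\xi_b$, and each product of $j$ distinct ones occurs $j!$ times in $\theta^j$. So $e^{t\theta}\in\Lambda^{even}$ for $t\in\mathbb Z$.

From now on $m$ is fixed with all $m_i\ge1$, and $\mu=\mu_m$. A form $x^adx_I$ has degree $m$ exactly when $a=m-1_I$, and then it equals $x^m\xi_I$. So
$$\Omega^k(\mathbb Z^n)[m]=x^m\Lambda^k,\quad\text{and } d \text{ acts on it as left multiplication by }\mu .$$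

## An integral map to odd forms

**Step 4.** *This step defines the map that detects torsion, proves that it is integral and onto, and shows that its kernel is already in $K$.* Define on $P[m]$
$$\gamma(a\,dx_i)=x^{-m}\,e^{-\frac12\omega_m}\,\varphi(a)\,dx_i .\tag{13}$$
If $a$ is a word, of degree $m-e_i$, then (9) gives $\gamma(a\,dx_i)=e^{\frac12(\omega_a-\omega_m)}\xi_i$. The forms $\omega_m$ and $\omega_{m-e_i}$ differ only in terms containing $\xi_i$, so $\omega_m\xi_i=\omega_{m-e_i}\xi_i$. By (10) the exponent $\frac12(\omega_a-\omega_{m-e_i})$ is $-\iota_a$. Hence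
$$\gamma(a\,dx_i)=e^{-\iota_a}\,\xi_i\in\Lambda^{odd}\qquad(a\text{ a word}).\tag{14}$$
So the denominators are gone. In degree $(1,1,1)$, for instance, $xy\,dz\mapsto\xi_3$ and $yx\,dz\mapsto\xi_3-\xi_1\xi_2\xi_3$.

Since $\varphi$ kills $M_3$, $\gamma$ kills $(M_3\otimes V)[m]$. By Lemma 2 the quotient of $P[m]$ by this group has the basis $x^{a'}[I]\,dx_i$ with $a'+1_I+e_i=m$. We compute $\gamma$ on it. By (9), $\varphi(x^{a'}[I])\,dx_i=x^{a'}e^{\frac12\omega_{a'}}dx_I\,dx_i=x^me^{\frac12\omega_{a'}}\xi_I\xi_i$. If $i\in I$, this is $0$. If $i\notin I$, then $a'$ and $m$ agree outside $I\cup\{i\}$, and all terms of $\omega_{a'}$ and $\omega_m$ with an index in $I\cup\{i\}$ are killed by $\xi_I\xi_i$. So in both cases $\omega_{a'}\xi_I\xi_i=\omega_m\xi_I\xi_i$ and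
$$\gamma\big(x^{a'}[I]\,dx_i\big)=\xi_I\,\xi_i .\tag{15}$$
For each $S$ with $|S|$ odd, pick $i\in S$ and $I=S\setminus\{i\}$; here $a'=m-1_S\ge0$. So $\gamma:P[m]\to\Lambda^{odd}$ is onto.

**Lemma 4.** $\ker\gamma\subseteq K$.

*Proof.* By (15) every basis element goes to $0$ or to $\pm$ a basis monomial of $\Lambda^{odd}$. So $\ker\gamma$ is generated by

* (i) $(M_3\otimes V)[m]$;
* (ii) the elements $x^{a'}[I]\,dx_i$ with $i\in I$;
* (iii) the elements $x^{a'}[I]\,dx_i-\varepsilon\,x^{a'}[I']\,dx_{i'}$ with $I\sqcup\{i\}=I'\sqcup\{i'\}$, $i\ne i'$, and $\varepsilon=\pm1$ given by $\xi_I\xi_i=\varepsilon\,\xi_{I'}\xi_{i'}$.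

Type (i) is (8). For the others, let $s,t\in I$ be distinct and $I_0=I\setminus\{s,t\}$. By Lemma 2 there is a sign $\sigma$ with $[I]\equiv\sigma[x_s,x_t][I_0]$, and hence $x^{a'}[I]\equiv[x_s,x_t]\,y$ modulo $M_3$, where $y=\sigma x^{a'}[I_0]$.

Type (ii): take $s=i$. By (8), the class of $x^{a'}[I]\,dx_i$ in $P/K$ is $F(x_i,x_t,y,x_i)=0$.

Type (iii): here $i'\in I$; take $s=i'$. The class of $x^{a'}[I]\,dx_i$ is $F(x_{i'},x_t,y,x_i)=-F(x_i,x_t,y,x_{i'})$, so
$$x^{a'}[I]\,dx_i+\big([x_i,x_t]\,y\big)\,dx_{i'}\in K .$$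
Since $\{i,t\}\cup I_0=I'$, there is a sign $\delta$ with $[x_i,x_t]\,y\equiv\delta\,x^{a'}[I']$ modulo $M_3$. It remains to see that $\delta=-\varepsilon$. Exterior monomials obey the same sign rules as products of commutators, so $\xi_I=\sigma\xi_{i'}\xi_t\xi_{I_0}$ and $\delta\xi_{I'}=\sigma\xi_i\xi_t\xi_{I_0}$. Therefore
$$\xi_I\xi_i+\delta\,\xi_{I'}\xi_{i'}=\sigma\big(\xi_{i'}\xi_t\xi_{I_0}\xi_i+\xi_i\xi_t\xi_{I_0}\xi_{i'}\big)=0,$$
because the two terms differ by exchanging $\xi_i$ and $\xi_{i'}$. So $\delta=-\varepsilon$, and by (8) the element (iii) lies in $K$. $\square$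

From (7), the surjectivity of $\gamma$ and Lemma 4 we get
$$B_2[m]\cong\Lambda^{odd}\big/\big(\gamma(K[m])+\gamma(Z[m])\big).\tag{16}$$

## Double commutators become exact forms

**Step 5.** *This step computes $\gamma(K[m])$.* We claim
$$\gamma(K[m])=\bigoplus_{i\ge1}\mu\Lambda^{2i}.\tag{17}$$

*A formula for the generators.* Let $p,q,b$ be nonempty words of total degree $m$ (if one is empty, $[p,q]Db=0$). Fix a position $k$ in $b$ and write $\mu_<,\mu_>$ for the $\mu$ of $b_{<k},b_{>k}$, and $\xi=\xi_{j_k}$. By (9) and (13) the $k$-th term of $\gamma([p,q]Db)$ is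
$$e^{-\frac12\omega_m}\Big(e^{\frac12\omega_{b_{>k}\,pq\,b_{<k}}}-e^{\frac12\omega_{b_{>k}\,qp\,b_{<k}}}\Big)\xi .$$
By (11) the two exponents differ only in the terms $\frac12\mu_p\mu_q$ and $\frac12\mu_q\mu_p=-\frac12\mu_p\mu_q$. For $X=\mu_p\mu_q$ we have $X^2=0$ and $e^{X/2}-e^{-X/2}=X$. The factor $\mu_p\mu_q$ so obtained kills every other mixed term containing $\mu_p$ or $\mu_q$. What remains in the exponent is $\frac12(\omega_p+\omega_q+\omega_{b_{>k}b_{<k}})$. So
$$\gamma([p,q]Db)=e^{\frac12(\omega_p+\omega_q-\omega_m)}\,\mu_p\mu_q\sum_ke^{\frac12\omega_{b_{>k}b_{<k}}}\,\xi_{j_k}.$$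
Modulo terms containing $\xi$, (11) gives $\omega_b=\omega_{b_{<k}}+\omega_{b_{>k}}+\mu_<\mu_>$, while $\omega_{b_{>k}b_{<k}}=\omega_{b_{<k}}+\omega_{b_{>k}}-\mu_<\mu_>$. So
$$e^{\frac12\omega_{b_{>k}b_{<k}}}\xi=e^{\frac12\omega_b}(1-\mu_<\mu_>)\xi=e^{\frac12\omega_b}(\xi+\mu_<\,\xi\,\mu_>).$$
Summed over $k$, the terms $\xi$ give $\mu_b$, and the terms $\mu_<\xi\mu_>$ give the sum over triples of positions in (12), which is $\mu_b\omega_b$. Hence
$$\gamma([p,q]Db)=e^{\frac12(\omega_p+\omega_q+\omega_b-\omega_m)}\,\mu_p\mu_q\mu_b\,(1+\omega_b).\tag{18}$$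

*Inclusion $\subseteq$.* Let $w=pqb$. By (11), $\omega_w-\omega_p-\omega_q-\omega_b$ is a sum of products each containing one of $\mu_p,\mu_q,\mu_b$, and $\mu_p\mu_q\mu_b$ kills it. So in (18) the exponent may be replaced by $\frac12(\omega_w-\omega_m)=-\iota_w$, and $e^{-\iota_w}\in\Lambda^{even}$. Since $\mu=\mu_p+\mu_q+\mu_b$, we have $\mu_p\mu_q\mu_b=\mu_p\mu_q\mu=\mu\,\mu_p\mu_q$. So (18) equals $\mu\cdot\mu_p\mu_q(1+\omega_b)e^{-\iota_w}$, an element of $\bigoplus_{i\ge1}\mu\Lambda^{2i}$.

*Inclusion $\supseteq$.* Let $J=\{j_1<\dots<j_{2k}\}$ with $k\ge1$. If $J=\{1,\dots,n\}$, then $\mu\xi_J=0$. Otherwise put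
$$p=[x_{j_1},x_{j_2}]\cdots[x_{j_{2k-3}},x_{j_{2k-2}}]\,x_{j_{2k-1}},\qquad q=x_{j_{2k}},\qquad b=x^{m-1_J},$$
where $b$ is an ordered monomial, nonempty because $J$ is not everything and all $m_i\ge1$. Expand $p=\sum_\nu\pm p_\nu$ into words of the same multidegree and add up (18). The only factor depending on $\nu$ is $e^{\frac12\omega_{p_\nu}}$. By (9), $\sum_\nu\pm e^{\frac12\omega_{p_\nu}}$ is $\varphi(p)=dx_{j_1}\cdots dx_{j_{2k-2}}\,x_{j_{2k-1}}$ divided by the monomial $x_{j_1}\cdots x_{j_{2k-1}}$, that is, $\xi_{j_1}\cdots\xi_{j_{2k-2}}$. Multiplied by $\mu_p=\xi_{j_1}+\dots+\xi_{j_{2k-1}}$ and $\mu_q=\xi_{j_{2k}}$ this gives $\xi_J$, and $\omega_q=0$. So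
$$\gamma([p,q]Db)=e^{\frac12(\omega_b-\omega_m)}\,\xi_J\,\mu_b(1+\omega_b)=(1+\omega_b)\,\mu\,\xi_J .$$
Here $\omega_b=\omega_{m-1_J}$ and $\omega_m$ differ only in terms with an index in $J$, so $\omega_b\xi_J=\omega_m\xi_J$; and $\xi_J\mu_b=\xi_J\mu=\mu\xi_J$, because $\mu-\mu_b=\sum_{j\in J}\xi_j$ and $|J|$ is even. Now $\omega_b\mu\xi_J\in\mu\Lambda^{2k+2}$. For $2k\ge n$ we have $\mu\Lambda^{2k}=0$. Descending induction on $k$ then gives $\mu\Lambda^{2k}\subseteq\gamma(K)$ for all $k\ge1$. This proves (17).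

For $n=3$ and degree $(q,r,s)$, take $J=\{1,2\}$. The element $[x,y]D(x^{q-1}y^{r-1}z^s)$ of $K$ goes to $\mu\xi_1\xi_2=s\,\xi_1\xi_2\xi_3$, since $\Lambda^5=0$. By (15), $\xi_1\xi_2\xi_3=\gamma(x^{q-1}y^{r-1}z^{s-1}[x,y]\,dz)$, and $\beta$ takes that symbol to a representative of $-T(s,q,r)$. So $s\,T(s,q,r)=0$ in $B_2$.

## Rotated words give one more relation

**Step 6.** *This step computes $\gamma(Z[m])$ modulo $\gamma(K[m])$; it is where closed forms, and not only exact ones, enter.* Let $u$ be a word of degree $l$ with $kl=m$. Then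
$$\gamma(u^{k-1}Du)=e^{-\frac12\omega_m}\sum_je^{\frac12\omega_{u_{>j}u^{k-1}u_{<j}}}\,\xi_{(j)},$$
where $j$ runs over the positions of $u$ and $\xi_{(j)}$ belongs to the letter there. Fix $j$ and write $\mu_<,\mu_>$ for $u_{<j},u_{>j}$. Work modulo terms containing $\xi_{(j)}$. Then $\mu_u=\mu_<+\mu_>$ and $\omega_{u_{<j}}+\omega_{u_{>j}}=\omega_u-\mu_<\mu_>=\omega_u+\mu_>\mu_<$. Also $\omega_{u^{k-1}}=(k-1)\omega_u$, as $\mu_u\mu_u=0$. Using (11),
$$\omega_{u_{>j}u^{k-1}u_{<j}}=\big(\omega_u+\mu_>\mu_<\big)+(k-1)\omega_u+(k-1)\big(\mu_>\mu_u+\mu_u\mu_<\big)+\mu_>\mu_<=k\omega_u+2k\,\mu_>\mu_<,$$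
because $\mu_>\mu_u=\mu_>\mu_<=\mu_u\mu_<$. Since $\mu_>\mu_<\xi_{(j)}=\mu_<\xi_{(j)}\mu_>$, summing over $j$ and using (12) gives
$$\gamma(u^{k-1}Du)=e^{\frac12(k\omega_u-\omega_m)}\,\mu_l\,(1+k\omega_u).$$
By (10), $\omega_u=\omega_l-2\iota_u$, and $\omega_m=k^2\omega_l$. So
$$\gamma(u^{k-1}Du)=\mu_l\,(1+k\omega_u)\,e^{-k\iota_u}\,e^{-\binom k2\omega_l}.\tag{19}$$

*Independence of $u$.* In $(1+k\omega_u)e^{-k\iota_u}-1$ every term is divisible by $k$, since $e^{-k\iota_u}=1+\sum_{j\ge1}(-k)^j\iota_u^j/j!$. So this difference lies in $k\Lambda^{even\ge2}$. As $k\mu_l=\mu$, (19) is congruent modulo $\bigoplus_{i\ge1}\mu\Lambda^{2i}=\gamma(K)$ to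
$$v_k=\mu_l\,e^{-\binom k2\omega_l},\qquad l=m/k .$$

*Comparison of different $k$.* Let $g=\gcd(m_1,\dots,m_n)$, $m=gm_0$, $\mu_0=\mu_{m_0}$, $\omega_0=\omega_{m_0}$, so $\mu=g\mu_0$. The integers $k$ that occur are exactly the divisors of $g$ (for each of them take $u=x^{m/k}$). Put $c=g/k$. Then $\mu_l=c\mu_0$, $\omega_l=c^2\omega_0$ and $\binom k2c^2=\frac12(g^2-gc)$, so
$$v_k=c\,\mu_0\,e^{-\binom g2\omega_0}\,e^{t\omega_0},\qquad t=\tfrac12g(c-1).$$
The number $t$ is an integer: if $c$ is even, then $g$ is even since $c\mid g$; if $c$ is odd, $c-1$ is even. Moreover $ct=g\binom c2$, so $g\mid ct^j$ for all $j\ge1$. Hence $c\,(e^{t\omega_0}-1)=\sum_{j\ge1}ct^j\,\omega_0^j/j!\in g\Lambda^{even\ge2}$. For $k=g$ we have $c=1$, $t=0$ and $v_g=\mu_0e^{-\binom g2\omega_0}$. So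
$$v_k-c\,v_g\in g\mu_0\Lambda^{even\ge2}=\mu\Lambda^{even\ge2}=\gamma(K).$$
Modulo $\gamma(K)$ only $v_g$ is needed:
$$\gamma(K[m])+\gamma(Z[m])=\mathbb Z\,\mu_0\,e^{-\binom g2\omega_0}+\bigoplus_{i\ge1}\mu\Lambda^{2i}.\tag{20}$$

*Degree $(2,2)$.* The word $xyxy$ has only two rotations. Its orbit sum is $(xy)D(xy)=yxy\,dx+xyx\,dy$, and by (14) it goes to $\xi_1+\xi_2=\mu_0$. Primitive words ($k=1$) give only $v_1=2\mu_0$, since $\mu_0\omega_0\in\Lambda^3=0$ here. Without the imprimitive word there would be a false $2$-torsion class.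

*Degree $(2,2,2)$.* Here $\mu_0=\xi_1+\xi_2+\xi_3$ and, by (12), $\mu_0\omega_0=\xi_1\xi_2\xi_3$. The relations are $v_2=\mu_0-\xi_1\xi_2\xi_3$ and $\mu\Lambda^2=2\mathbb Z\,\xi_1\xi_2\xi_3$, and $v_1-2v_2=2\xi_1\xi_2\xi_3$ is indeed among them. So $\mu_0$ itself is not $0$ in $B_2$: it equals the torsion class $\xi_1\xi_2\xi_3$. In the basis $v_2,\xi_1,\xi_2,\xi_1\xi_2\xi_3$ of $\Lambda^{odd}$ one reads off $B_2[2,2,2]\cong\mathbb Z^2\oplus\mathbb Z/2$.

## A unipotent change of coordinates and the proof of Theorem A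

**Step 7.** *This step removes the exponential in (20), so that the quotient splits by form degree, and reads off the torsion.* Put $E=e^{\binom g2\omega_0}\in\Lambda^{even}$. Multiplication by $E$ is an automorphism of $\Lambda^{odd}$, with inverse multiplication by $e^{-\binom g2\omega_0}$. It and its inverse preserve $\bigoplus_{i\ge1}\mu\Lambda^{2i}$, and it sends $\mu_0e^{-\binom g2\omega_0}$ to $\mu_0$. So (16) and (20) give
$$B_2(A)[m]\cong\Lambda^1/\mathbb Z\mu_0\;\oplus\;\bigoplus_{i\ge1}\Lambda^{2i+1}/\mu\Lambda^{2i}.\tag{21}$$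
Now translate into forms. Since $d$ is multiplication by $\mu$, $x^m\mu\Lambda^{2i}=\Omega^{2i+1}_{ex}[m]$. If $\alpha\in\Lambda^1$ and $\mu\alpha=0$, then $\alpha\in\mathbb Q\mu\cap\Lambda^1=\mathbb Z\mu_0$, because the entries of $m_0$ have gcd $1$. So $\Omega^1_{cl}[m]=x^m\mathbb Z\mu_0$. Thus (21) is the degree $m$ part of (1), and summing over all $m$ proves (1).

*Torsion.* The map $d$ embeds $\Omega^k/\Omega^k_{cl}$ into $\Omega^{k+1}$, so $\Omega^k/\Omega^k_{cl}$ is torsion free. In particular the first summand of (1) is. Next, $H^k[m]$ is torsion for $k\ge1$. For $m=0$ it vanishes. Otherwise reduce to full support and complete the primitive vector $\mu_0$ to a basis of $\bigoplus_i\mathbb Z\xi_i$. If $\mu\alpha=0$ then $\mu_0\alpha=0$, so in the monomials of this basis every term of $\alpha$ contains $\mu_0$, that is, $\alpha=\mu_0\alpha'$. Then $g\alpha=\mu\alpha'$ is exact. From the exact sequence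
$$0\to H^{2i+1}\to\Omega^{2i+1}/\Omega^{2i+1}_{ex}\to\Omega^{2i+1}/\Omega^{2i+1}_{cl}\to0,$$
with torsion left term and torsion-free right term, the torsion of the middle is $H^{2i+1}$. It is $0$ for $2i+1>n$, that is, for $i>\lfloor(n-1)/2\rfloor$. This proves (2).

*The case $n=3$, $m=(q,r,s)$ with all entries positive.* In (21), $\Lambda^1/\mathbb Z\mu_0$ is free. Also $\mu\xi_2\xi_3=q\,\xi_1\xi_2\xi_3$, $\mu\xi_1\xi_3=-r\,\xi_1\xi_2\xi_3$ and $\mu\xi_1\xi_2=s\,\xi_1\xi_2\xi_3$, so $\Lambda^3/\mu\Lambda^2\cong\mathbb Z/\gcd(q,r,s)$, generated by $\xi_1\xi_2\xi_3$. Now $-T(s,q,r)$ is the class of $\beta\big(x^{q-1}y^{r-1}z^{s-1}[x,y]\,dz\big)$. By (15), $\gamma$ of this symbol is $\xi_1\xi_2\xi_3$, and multiplication by $E$ fixes it, as it is of top degree. So $T(s,q,r)$ generates the torsion and has order exactly $\gcd(s,q,r)$. This proves Theorem A. $\blacksquare$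

## Base change, ranks and torsion generators: the proof of Theorem B

**Step 8.** *This step passes from $\mathbb Z$ to $\mathbf k$.* The group $A/L_2$ is free abelian: it has as basis the classes of words under rotation, since $L_2=\beta(P)$ is the image of $1-t$ in positive lengths and is $0$ in length $0$. So $L_2(A)$ is a direct summand of $A$ as an abelian group, and $L_2(A)\otimes\mathbf k\to A\otimes\mathbf k=A_n(\mathbf k)$ is injective. Its image is the $\mathbf k$-span of commutators of elements of $A$, which is $L_2(A_n(\mathbf k))$. In the same way $L_3(A_n(\mathbf k))$ is the image of $L_3(A)\otimes\mathbf k$ in it. Tensor products are right exact, so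
$$B_2(A_n(\mathbf k))=L_2(A_n(\mathbf k))/L_3(A_n(\mathbf k))\cong B_2(A_n(\mathbb Z))\otimes\mathbf k .$$

**Step 9.** *This step computes the groups in (21).* For $m=0$ we have $B_2[m]=0$. Otherwise, by the reduction, let $\operatorname{supp}(m)=\{1,\dots,\rho\}$, and choose a basis $f_1=\mu_0,f_2,\dots,f_\rho$ of $\Lambda^1$. With $\Lambda'=\Lambda(f_2,\dots,f_\rho)$ we have $\Lambda^k=\Lambda'^k\oplus f_1\Lambda'^{k-1}$ and $\mu\Lambda^{k-1}=gf_1\Lambda'^{k-1}$. So
$$\Lambda^k/\mu\Lambda^{k-1}\cong\mathbb Z^{\binom{\rho-1}k}\oplus(\mathbb Z/g)^{\binom{\rho-1}{k-1}},\qquad\Lambda^1/\mathbb Z\mu_0\cong\mathbb Z^{\rho-1}.$$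
For $\rho=1$ all groups in (21) vanish: $\Lambda^1=\mathbb Z\mu_0$ and $\Lambda^{3}=\Lambda^5=\dots=0$. For $\rho\ge2$ the free rank of (21) is $\sum_{i\ge0}\binom{\rho-1}{2i+1}=2^{\rho-2}$, and the number of factors $\mathbb Z/g$ is $\sum_{i\ge1}\binom{\rho-1}{2i}=2^{\rho-2}-1$. This gives $B_2(A_n(\mathbb Z))[m]$, and tensoring with $\mathbf k$ gives the general formula. The number $2^{\rho-2}-1$ is positive exactly when $\rho\ge3$, so torsion occurs exactly for $\rho\ge3$ and $g>1$, and then it has exponent $g$. This proves part 1.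

For example, if $\mathbf k$ is a field of characteristic $p>0$ (including $p=2$) and $\rho\ge2$, the dimension of $B_2(A_n(\mathbf k))[m]$ is $2^{\rho-2}$ if $p\nmid g$ and $2^{\rho-1}-1$ if $p\mid g$.

**Step 10.** *This step lifts generators of the torsion back to $A$.* If $m=0$ or $\rho=1$, then $B_2[m]=0$ and there is nothing to generate. In general, by Step 9 the torsion of the right side of (21) is $\bigoplus_{i\ge1}\mu_0\Lambda^{2i}/\mu\Lambda^{2i}$. Multiplication by $E$ and by $E^{-1}$ preserve $\mu_0\Lambda^{even\ge2}$. So the torsion of $\Lambda^{odd}/(\gamma(K)+\gamma(Z))$ is the image of $\mu_0\Lambda^{even\ge2}$, and it is generated by the classes of $\mu_0\xi_J$ with $|J|\ge2$ even. Terms with $i\in J$ drop out and $\xi_J$ is even, so by (15)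
$$\mu_0\xi_J=\sum_{i\notin J}\frac{m_i}g\,\xi_J\xi_i=\gamma\Big(\sum_{i\notin J}\frac{m_i}g\,x^{m-e_i-1_J}[J]\,dx_i\Big).$$
The exponents $m-e_i-1_J$ are nonnegative because $i\notin J$ and all $m_j\ge1$ on the support. The isomorphism (7) is induced by $\beta$, and $\beta$ sends the symbol in parentheses to $\tau_J$. (For $J=\operatorname{supp}(m)$ the sum is empty and $\tau_J=0$.) So the classes of the $\tau_J$ generate the torsion of $B_2(A_n(\mathbb Z))[m]$, which proves part 2. $\blacksquare$
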